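# Fundamental gaps on nearly round spheres

## A guess, and four tests

Take a convex region on the round sphere $\mathbb S^2$ of curvature $1$ and look at the first two Dirichlet eigenvalues of the Laplacian. It is a known fact, which we shall use freely, that their difference is at least $3\pi^2$ divided by the squared diameter. Now change the metric of the sphere slightly. Does the same inequality survive, with $3$ replaced by $2.99$? The first guess is: yes, because eigenvalues and diameters depend continuously on the metric. The guess is right if "slightly" is measured in $C^2$. The reason just given is wrong, and the four tests below show where it breaks.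

Let us fix the terms. Let $(M,g)$ be a smooth Riemannian manifold; from now on it has dimension two unless we say otherwise.

**Definition (convex domain).** A domain is a connected open set $\Omega\subset M$ with compact closure $\overline\Omega\ne M$ and nonempty smooth boundary; in dimension two, $\overline\Omega$ is a compact smooth surface with boundary. It is convex if the second fundamental form of $\partial\Omega$ with respect to the outward unit normal is nonnegative.

On a surface the second fundamental form is one function, the geodesic curvature $k$ of $\partial\Omega$, with the sign that makes small round disks have $k>0$. For example, the geodesic disk of radius $r<\pi$ in $\mathbb S^2$ has $k=\cot r$, so it is convex exactly when $r\le\pi/2$; the hemisphere has $k=0$.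

**Definition (gap, property $\Gamma_\delta$).** Let $0<\lambda_1(\Omega)<\lambda_2(\Omega)\le\cdots$ be the Dirichlet eigenvalues, $\Delta\phi=-\lambda\phi$, $\phi|_{\partial\Omega}=0$. Put $\Gamma(\Omega)=\lambda_2(\Omega)-\lambda_1(\Omega)$ and let $D(\Omega)$ be the diameter for the distance of $M$. For $\delta>0$ the manifold satisfies $\Gamma_\delta$ if $\Gamma(\Omega)D(\Omega)^2\ge\delta\pi^2$ for all convex domains $\Omega\subset M$.

The question comes from the paper of Gabriel Khan, Xuan Hien Nguyen, Malik Tuerkoen and Guofang Wei, "Log-Concavity and Fundamental Gaps on Surfaces of Positive Curvature", arXiv:2211.06403 (2022): under what conditions, and in what topology, is $\Gamma_\delta$ stable under deformation? For instance, do sufficiently $C^2$-small deformations of a round sphere satisfy $\Gamma_{2.99}$? The known facts that come with the question are these. The round $\mathbb S^2$ satisfies $\Gamma_3$. Sufficiently $C^4$-small deformations of the round metric on $\mathbb S^2$ satisfy $\Gamma_1$. Finally, once any sectional curvature is negative,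 $\Gamma_\delta$ fails for every $\delta>0$; for instance, Euclidean space satisfies $\Gamma_3$, but it can be deformed in a $C^\infty$ fashion to a metric with some negative sectional curvature.

Write $g_{\rm round}$ for the metric of curvature $1$, and measure $\|g-g_{\rm round}\|_{C^2}$ as the $C^2$ norm of the symmetric $2$-tensor $g-g_{\rm round}$ with respect to $g_{\rm round}$ and its Levi-Civita connection. Now test the guess.

**Test 1: scaling.** For $g=r^2g_{\rm round}$ the eigenvalues are multiplied by $r^{-2}$ and diameters by $r$, so $\Gamma D^2$ does not change and $\Gamma_3$ holds. We shall normalize by scaling whenever it helps.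

**Test 2: one fixed domain, the hemisphere.** Its Dirichlet eigenfunctions are the spherical harmonics that are odd in $x_3$. In degree $1$ there is $x_3$, with eigenvalue $2$; in degree $2$ there are $x_1x_3$ and $x_2x_3$, with eigenvalue $6$. So $\Gamma=4$, $D=\pi$ and $\Gamma D^2=4\pi^2$. Let $g=e^{2u}g_{\rm round}$ with $|u|\le\varepsilon$. In dimension two the Dirichlet energy $\int|\nabla f|^2dA$ is the same for $g$ and $g_{\rm round}$, while $\int f^2\,dA$ changes by a factor in $[e^{-2\varepsilon},e^{2\varepsilon}]$. By min–max each eigenvalue of a fixed domain changes by a factor in $[e^{-2\varepsilon},e^{2\varepsilon}]$. For the hemisphere the new gap is at least $6e^{-2\varepsilon}-2e^{2\varepsilon}$, which is close to $4$. The guess passes, with room to spare.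

**Test 3: a thin domain.** The same argument on any domain gives
$$\Gamma(\Omega,e^{2u}g_0)\ \ge\ e^{-2\varepsilon}\,\Gamma(\Omega,g_0)-(e^{2\varepsilon}-e^{-2\varepsilon})\,\lambda_1(\Omega,g_0).\tag{1}$$
Take for $\Omega$ a flat rectangle $(0,1)\times(0,a)$ with $a<1$; very small pieces of the sphere look like this, after scaling. (It has corners, but this is only a test.) Then $\lambda_1=\pi^2(1+a^{-2})$ and $\lambda_2=\pi^2(4+a^{-2})$, so $\Gamma=3\pi^2$ and $\Gamma D^2=3\pi^2(1+a^2)$. The right side of (1) is at most $3\pi^2-4\varepsilon\pi^2/a^2$, which is $\le0$ once $a^2\le4\varepsilon/3$. So for every fixed $\varepsilon$ the continuity argument says nothing about thin rectangles, and by letting $a\to0$ these approach the constant $3$. The exact point of failure is that an error of relative size $\varepsilon$ in the eigenvalues costs $\varepsilon\lambda_1$, and $\lambda_1D^2$ is unbounded.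

**Test 4: a small bump.** The continuity argument uses only that $g$ is $C^0$-close to $g_{\rm round}$. In stereographic coordinates $g_{\rm round}=4|dx|^2/(1+|x|^2)^2$. Choose $\zeta\in C_c^\infty(\mathbb R^2)$ with $\zeta=2|x|^2$ near $0$, and put
$$u_t(x)=t^2\zeta(x/t),\qquad g_t=e^{2u_t}g_{\rm round}.$$
Then $|u_t|\le Ct^2$ and $|\nabla u_t|\le Ct$, and the $\alpha$-Hölder seminorm of $\nabla u_t=t(\nabla\zeta)(x/t)$ is at most $Ct^{1-\alpha}$. So $\|u_t\|_{C^{1,\alpha}}\le Ct^{1-\alpha}\to0$, and $g_t\to g_{\rm round}$ in $C^{1,\alpha}$ for every $\alpha\in(0,1)$. At $x=0$ we have $u_t=0$ and $\Delta_{\rm round}u_t=\frac14\cdot8=2$. The formula $K_{e^{2u}g}=e^{-2u}(K_g-\Delta_gu)$ gives $K_{g_t}(0)=1-2=-1<0$. By the known fact, $g_t$ violates $\Gamma_\delta$ for every $\delta>0$. So the guess is false in $C^{1,\alpha}$, and any proof must use second derivatives of the metric, through the curvature.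

## Statements, and the passage from $C^2$ to curvature

Write $K$ for the Gauss curvature. Besides $D(\Omega)$ there is the intrinsic diameter $D_{\rm int}(\Omega)$: the supremum over $p,q\in\Omega$ of $d_\Omega(p,q)$, where $d_\Omega(p,q)$ is the infimum of lengths of curves in $\Omega$ from $p$ to $q$. Clearly $D_{\rm int}\ge D$, so a lower bound for $\Gamma D^2$ is also one for $\Gamma D_{\rm int}^2$, and Theorem 1 holds for either reading of "diameter". The two can differ even for convex domains. On a flat cylinder of circumference $1$ take the rectangle $0.9\times h$, wrapped around the cylinder, with its corners rounded off convexly. Intrinsically it is a convex plane set, so $D_{\rm int}$ is close to $0.9$ (or larger), while two points of it have distance at most $\sqrt{0.25+h^2}$ in the cylinder.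

**Theorem 1.** Let $g$ be a smooth metric on $\mathbb S^2$ with $\kappa\le K\le(1+\eta)\kappa$, where $\kappa>0$ and $0\le\eta\le10^{-4}$. Then every convex domain satisfies $\Gamma(\Omega)D(\Omega)^2\ge(3-2110\,\eta)\pi^2$.

**Corollary.** There are universal constants $C,\varepsilon_0>0$ such that $\|g-g_{\rm round}\|_{C^2}<\varepsilon\le\varepsilon_0$ implies that $g$ satisfies $\Gamma_{3-C\varepsilon}$. In particular, for some $\varepsilon>0$ all such $g$ satisfy $\Gamma_{2.99}$.

**Theorem 2.** Let $(M,g)$ be a smooth Riemannian surface and $\Omega\subset M$ convex with $\kappa\le K\le\Lambda=(1+\eta)\kappa$ on $\overline\Omega$, $\kappa>0$.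
(a) If $\eta\le10^{-4}$, then $\Gamma D_{\rm int}^2\ge(3-2100\,\eta)\pi^2$.
(b) For any $\eta\ge0$, if $\sqrt\kappa D_{\rm int}\le1$, then $\Gamma D_{\rm int}^2\ge3\pi^2-100(\Lambda-\kappa)D_{\rm int}^2$.

**Theorem 3.** (a) For every smooth Riemannian surface, $\inf_\Omega\Gamma D^2\le3\pi^2$. Hence $3$ cannot be improved, and $g\mapsto\inf_\Omega\Gamma D^2$ is continuous at $g_{\rm round}$ in the $C^2$ topology, with error $O(\|g-g_{\rm round}\|_{C^2})$.
(b) $C^2$ cannot be replaced by $C^{1,\alpha}$ for any $\alpha\in(0,1)$: every $C^{1,\alpha}$-neighborhood of $g_{\rm round}$ contains smooth metrics violating $\Gamma_\delta$ for every $\delta>0$.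

Test 4 is a complete proof of Theorem 3(b). Whether $\Gamma_3$ itself persists under $C^2$-small deformations is not decided here.

**Proof of the Corollary from Theorem 1.** The purpose is to turn $C^2$-closeness into pinching of $K$. Write $g_0=g_{\rm round}$, $\nabla=\nabla^{g_0}$, $T=g-g_0$, and let $|T|,|\nabla T|,|\nabla^2T|\le\varepsilon\le\frac14$. Below, $C$ denotes universal constants that may change from place to place. As endomorphisms relative to $g_0$ we have $|g^{-1}|\le C$ and $|g^{-1}-g_0^{-1}|\le C\varepsilon$. The difference of the two connections is the tensor $A=\nabla^g-\nabla$,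
$$A^l_{ij}=\tfrac12g^{lm}\big(\nabla_iT_{jm}+\nabla_jT_{im}-\nabla_mT_{ij}\big),$$
so $|A|\le C\varepsilon$. Since $\nabla(g^{-1})=-g^{-1}(\nabla T)g^{-1}$, differentiating once more gives $|\nabla A|\le C\varepsilon$. The $(1,3)$ curvature tensors of $g$ and $g_0$ differ by $\nabla_iA^l_{jk}-\nabla_jA^l_{ik}$ plus terms quadratic in $A$, hence by at most $C\varepsilon$. The Ricci tensor is a contraction of the $(1,3)$ tensor that needs no metric, so
$$\mathrm{Ric}(g)=\mathrm{Ric}(g_0)+E=g_0+E,\qquad|E|\le C\varepsilon .$$
On a surface $\mathrm{Ric}(g)=K_g\,g$. Taking the $g$-trace, $2K_g=\mathrm{tr}_g\,g_0+\mathrm{tr}_gE$ with $|\mathrm{tr}_g\,g_0-2|\le C\varepsilon$ and $|\mathrm{tr}_gE|\le C\varepsilon$. Hence $|K_g-1|\le C_0\varepsilon$ with a universal $C_0\ge1$.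

If $C_0\varepsilon\le\frac12$, put $\kappa=\min K$ and $\eta=\max K/\min K-1\le\frac{2C_0\varepsilon}{1-C_0\varepsilon}\le4C_0\varepsilon$. Let $\varepsilon_0=10^{-4}/(4C_0)$; for $\varepsilon\le\varepsilon_0$ we have $\eta\le10^{-4}$, and Theorem 1 gives $\Gamma_{3-8440C_0\varepsilon}$. For $\Gamma_{2.99}$ take $\varepsilon\le\varepsilon_0$ with $8440\,C_0\varepsilon\le0.01$. $\square$

What remains is to prove Theorems 1, 2 and 3(a). From here on only the pinching of $K$ is used.

## A conformal metric made for each domain

Scale so that $\kappa=1$, that is $1\le K\le1+\eta$ on $\overline\Omega$. We want to compare $(\Omega,g)$ with a domain of the unit sphere. Let $w$ be the inradius of $\Omega$; one expects $\lambda_1\lesssim w^{-2}$. Test 3 says that the relative error in the comparison may be $\eta w^2$, but not $\eta$. Comparing in geodesic polar coordinates about a point does not achieve this. Already for constant $K=1+\eta=\Lambda$ one compares $dr^2+\Lambda^{-1}\sin^2(\sqrt\Lambda r)\,d\theta^2$ with $dr^2+\sin^2r\,d\theta^2$, and the ratio of the coefficients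 $\Lambda^{-1/2}\sin(\sqrt\Lambda r)$ and $\sin r$ is $1-\eta r^2/6+\cdots$. The error is of order $\eta D^2$ at distance $D$, which is too large for a long thin domain. Besides, the image of $\Omega$ has to be convex for the new metric, or $\Gamma_3$ on the sphere cannot be applied.

The idea is to let the comparison metric depend on $\Omega$, and to make it agree with $g$ on $\partial\Omega$. We solve for a conformal metric
$$\hat g=e^{2v}g\quad\text{of constant curvature }1\text{ on }\Omega,\qquad v=0\text{ on }\partial\Omega .$$
Recall the two-dimensional conformal formulas: the Dirichlet energy is unchanged, and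
$$dA_{\hat g}=e^{2v}dA_g,\qquad\hat K=e^{-2v}(K-\Delta_gv),\qquad\hat k=e^{-v}(k+\partial_\nu v),$$
with $\nu$ the outward $g$-normal. As a check of signs, take the flat unit disk and $e^v=2/(1+|x|^2)$. At $|x|=1$ we get $v=0$ and $\partial_\nu v=-1$, so $\hat k=1-1=0$; also $\Delta v=-4/(1+|x|^2)^2$, so $\hat K=1$. This is the hemisphere.

The equation is thus $\Delta_gv=K-e^{2v}$. We shall find a solution $v\le0$, thanks to $K\ge1$. Then three things happen at once. First, $\hat g\le g$, so diameters do not grow. Second, $v\le0=v|_{\partial\Omega}$ gives $\partial_\nu v\ge0$, so $\hat k\ge k$ and convexity survives. Third, $v$ is small on thin domains: in the model of a flat strip $\{|x|<w\}$ with $\Delta v=\eta$ we get $v=-\frac\eta2(w^2-x^2)$, so $\sup|v|=\frac\eta2w^2$, exactly the order that compensates $\lambda_1\lesssim w^{-2}$. In fact we shall prove $\sup|v|\le\frac\eta2\tan^2w$.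

This bound blows up as $w\to\pi/2$, for a real reason. Near $v=0$ the equation with $K=1+\eta$ reads $\Delta v+2v=\eta$ to first order. On the unit hemisphere this linear problem with $v=0$ on the boundary has no solution: multiply by $x_3$, which satisfies $\Delta x_3=-2x_3$ and vanishes on the boundary; Green's formula gives $0=\eta\int x_3=\eta\pi$, which is false for $\eta>0$. The nonlinear problem stays solvable, but with a worse order. Let $g=\frac{1}{\Lambda}\frac{4|dx|^2}{(1+|x|^2)^2}$ on the unit disk, a hemisphere of curvature $\Lambda=1+\eta$, and let $\hat g=\frac{4s^2|dx|^2}{(1+s^2|x|^2)^2}$, a cap of radius $R=2\arctan s$ in the unit sphere. They agree on $|x|=1$ when $\sin R=\frac{2s}{1+s^2}=\Lambda^{-1/2}$. Choosing the smaller such $R$, we have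
$$e^{v(0)}=s\sqrt\Lambda=\frac{\tan(R/2)}{\sin R}=\frac1{1+\cos R},\qquad v(0)=-\log\Big(1+\sqrt{\tfrac{\eta}{1+\eta}}\Big)\approx-\sqrt\eta .$$
So near hemispheres we must expect $|v|\sim\sqrt\eta$. That would be too weak for an error linear in $\eta$; but by Test 2 near-hemispheres have a surplus ($4\pi^2$ against $3\pi^2$), so any small error is affordable there. This is the plan. The rest carries it out.

## Parallel domains, shortest paths and the topology of $\Omega$

Since $\Gamma D^2$ and $\Gamma D_{\rm int}^2$ are scale invariant, we keep $\kappa=1$ and $1\le K\le1+\eta$ on $\overline\Omega$.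

**Step 1: exhaustion.** We shall replace $\Omega$ by smaller domains and need the eigenvalues to follow. Let open sets $\Omega_t\subset\Omega$ eventually contain every compact subset of $\Omega$. Then $\lambda_j(\Omega_t)\to\lambda_j(\Omega)$. Indeed, min–max reads $\lambda_j=\min_V\max_{u\in V\setminus0}\int|\nabla u|^2/\int u^2$ over $j$-dimensional $V\subset H^1_0$, so $\lambda_j(\Omega_t)\ge\lambda_j(\Omega)$. Conversely, approximate the first $j$ eigenfunctions of $\Omega$ in $H^1$ by functions in $C_c^\infty(\Omega)$. For a good approximation these span a $j$-dimensional space with all Rayleigh quotients $<\lambda_j(\Omega)+\tau$. Their supports lie in one compact set, so this space lies in $C_c^\infty(\Omega_t)$ eventually, and $\lambda_j(\Omega_t)<\lambda_j(\Omega)+\tau$.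

**Step 2: reduction to $k>0$.** Strict convexity makes several arguments below work. Let $\rho(x)=d(x,\partial\Omega)$ for $x\in\overline\Omega$. Every curve from $x\in\Omega$ to $\partial\Omega$ has an initial piece in $\overline\Omega$ ending on $\partial\Omega$, so $\rho$ is realized by a curve in the compact set $\overline\Omega$. Put $w=w(\Omega)=\max\rho$, the inradius. For small $t>0$ let $\Omega_t=\{x\in\Omega:\rho(x)>t\}$.

Near the boundary use Fermi coordinates $(y,r)$, with $y\in\partial\Omega$ and $r=\rho$. The metric is $dr^2+J^2dy^2$, where $J_{rr}+KJ=0$, $J(0)=1$, $J_r(0)=-k(y)$; for the unit disk in the plane, $J=1-r$. The curve $r=t$ has curvature $k=-J_r/J$, and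
$$\frac{d}{dt}k=-\frac{J_{rr}}J+\frac{J_r^2}{J^2}=K+k^2>0 .$$
So if $\partial\Omega$ has $k\ge0$, then $\partial\Omega_t$ has $k>0$ for small $t>0$.

Let $\chi$ be a cutoff equal to $1$ near $0$ and supported in the collar. The map $(y,r)\mapsto(y,r+t\chi(r))$ in the collar, extended by the identity, is for small $t$ a diffeomorphism $\Omega\to\Omega_t$. So $\Omega_t$ is a connected domain with smooth boundary. The differential has norm at most $1+Ct$ with $C$ independent of $t$: the $r$-direction is stretched by $1+t\chi'$ and the $y$-direction by $J(y,r+t\chi)/J(y,r)$. Applying this map to curves in $\Omega$ gives $D_{\rm int}(\Omega_t)\le(1+Ct)D_{\rm int}(\Omega)$. Furthermore $D(\Omega_t)\le D(\Omega)$, and $\lambda_j(\Omega_t)\to\lambda_j(\Omega)$ by Step 1. Finally $w(\Omega_t)=w(\Omega)-t$. Indeed, for $x\in\Omega_t$ each point of $\partial\Omega_t$ is at distance $t$ from $\partial\Omega$, so $\rho(x)\le d(x,\partial\Omega_t)+t$; and a shortest path from $x$ to $\partial\Omega$ crosses $\{\rho=t\}=\partial\Omega_t$ at distance $t$ from its end, so $d(x,\partial\Omega_t)\le\rho(x)-t$.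

Until further notice we assume $k>0$ on $\partial\Omega$, besides $1\le K\le1+\eta$ on $\overline\Omega$.

**Step 3: topology.** The developing map below needs a simply connected domain. Gauss–Bonnet gives $2\pi\chi(\overline\Omega)=\int_\Omega K+\int_{\partial\Omega}k>0$. A connected compact surface with $b\ge1$ boundary circles has $\chi=2-2h-b$ ($h\ge0$ handles) or $\chi=2-h-b$ ($h\ge1$ crosscaps). The only positive case is $h=0$, $b=1$ in the first family, so $\overline\Omega$ is a closed disk.

**Lemma 1.** Let $(N,h)$ be a compact connected smooth Riemannian surface with boundary of curvature $k>0$. Any two points are joined by a shortest path in $N$. Every shortest path is a geodesic whose non-endpoint points lie in the interior $N^\circ$. If $K\ge\kappa>0$, its length is at most $\pi/\sqrt\kappa$.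

**Proof.** Existence follows from Arzelà–Ascoli applied to a minimizing sequence of curves of constant speed, with lower semicontinuity of length.

The next point is that a shortest path does not touch the boundary; the tool is a function that is concave near the boundary and positive exactly inside. Extend $(N,h)$ to an open surface $N'$. Suppose a shortest path $\tau$, parametrized by arclength, has a non-endpoint $x=\tau(t_0)\in\partial N$. Let $\rho$ be the signed distance to $\partial N$, positive inside, and $\varphi=\rho-\rho^2$. Let $T$ be the unit tangent of $\partial N$ and $T^*$ its dual. Since $\nabla\rho$ is the inward normal on $\partial N$, $\mathrm{Hess}\,\rho=-k\,T^*\otimes T^*$ there, so at $x$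
$$\mathrm{Hess}\,\varphi=-k\,T^*\otimes T^*-2\,d\rho\otimes d\rho,$$
which is negative definite; it remains so near $x$. Take a small strongly convex ball $B\subset N'$ about $x$: any two points of $B$ are joined by a unique shortest curve of $N'$, and it lies in $B$. We choose $B$ so small that $\mathrm{Hess}\,\varphi<0$ and $|\rho|<1$ on $B$. Then $\varphi=\rho(1-\rho)$ has the sign of $\rho$ in $B$.

Take $a=\tau(t_0-s)$ and $b=\tau(t_0+s)$ in $B$, with $s>0$ small, and let $\sigma$ be the shortest $N'$-curve from $a$ to $b$, a geodesic in $B$. The function $\varphi\circ\sigma$ is strictly concave and $\ge0$ at both ends, hence positive in between. So $\sigma\subset N$, with non-endpoints in $N^\circ$. As $\tau|_{ab}$ is shortest in $N$, its length is at most that of $\sigma$, which is $d_{N'}(a,b)$; so it has length $d_{N'}(a,b)$ and equals $\sigma$ by uniqueness. Then $x\in N^\circ$, a contradiction.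

Thus, away from its endpoints, $\tau$ is a locally shortest curve in the open surface $N^\circ$, i.e. a geodesic, and by continuity it is one up to its endpoints.

For the length bound, suppose the length exceeds $\pi/\sqrt\kappa$. Take a closed subsegment in $N^\circ$ of length $\ell>\pi/\sqrt\kappa$. The normal variation with factor $\sin(\pi t/\ell)$ has fixed ends, stays in $N^\circ$ for small parameter, and has second variation
$$\int_0^\ell\Big(\frac{\pi^2}{\ell^2}\cos^2\frac{\pi t}\ell-K\sin^2\frac{\pi t}\ell\Big)dt\le\Big(\frac{\pi^2}{\ell^2}-\kappa\Big)\frac\ell2<0,$$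
so nearby curves with the same ends are shorter, a contradiction. $\square$

In particular, for $p,q\in\Omega$ a shortest path in $\overline\Omega$ stays in $\Omega$. So $d_\Omega$ is realized by geodesics in $\Omega$, and $D_{\rm int}(\Omega)\le\pi$.

## The distance to the boundary as a supersolution

To bound $v$ we shall use functions of $\rho$ as barriers, and we need $\Delta\rho\le-\tan\rho$, with equality for the distance to the equator on the hemisphere. The trouble is that $\rho$ is not smooth (in a flat round disk, not at the center). The remedy is to touch it from above by smooth functions.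

**Lemma 2.** $w<\pi/2$. For every $x_0\in\Omega$ there is a smooth $\hat\rho$ near $x_0$ with $\hat\rho\ge\rho$, $\hat\rho(x_0)=\rho(x_0)$, $|\nabla\hat\rho|=1$ and $\Delta\hat\rho(x_0)\le-\tan\rho(x_0)$.

**Proof.** *First, the bound on $w$.* Let $t_0=\rho(x_0)$ and let $\gamma:[0,t_0]\to\overline\Omega$ be a shortest curve from $y\in\partial\Omega$ to $x_0$. It lies in $\Omega$ after time $0$, so it is a geodesic, and it is normal to $\partial\Omega$ by the first variation. Let $J$ solve $J''+KJ=0$ along $\gamma$ with $J(0)=1$, $J'(0)=-k(y)$. Since $\gamma$ minimizes the distance to $\partial\Omega$, there is no focal point before $t_0$: $J>0$ on $[0,t_0)$. There $u=-J'/J$ satisfies $u'=K+u^2\ge1+u^2$ with $u(0)=k(y)>0$, so $\arctan u(t)\ge t+\arctan k(y)$. The left side is $<\pi/2$, hence $t_0\le\pi/2-\arctan k(y)<\pi/2$. Choosing $x_0$ with $\rho(x_0)=w$ gives $w<\pi/2$.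

*Second, the barrier.* At $t_0$ itself $J$ may vanish, so the distance to $\partial\Omega$ along normals need not be smooth near $x_0$. We replace $\partial\Omega$ by a curve touching it from outside at $y$ and slightly less curved. Fix $0<\epsilon<k(y)$. In Fermi coordinates ($s$ = arclength on $\partial\Omega$ from $y$, $r$ = signed distance, positive inside) let
$$\Sigma=\{r=-\epsilon s^2/2\},\qquad|s|\text{ small}.$$
It is disjoint from the open set $\Omega$ and tangent to $\partial\Omega$ at $y$. The metric is $dr^2+J^2ds^2$ with $J=1$, $\partial_rJ=-k$ at $r=0$, so the $r$-component of the acceleration of $\Sigma$ at $y$ is $-\epsilon+\Gamma^r_{ss}=-\epsilon-J\,\partial_rJ=k(y)-\epsilon$; this is the curvature of $\Sigma$ at $y$, and it is positive.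

The Jacobi field of the normals of $\Sigma$ along $\gamma$ has $J_\Sigma(0)=1$, $J_\Sigma'(0)=-(k(y)-\epsilon)$, so $J_\Sigma=J+\epsilon S$ with $S''+KS=0$, $S(0)=0$, $S'(0)=1$. The Wronskian $S'J-SJ'$ is constant and equals $1$. So $(S/J)'=J^{-2}>0$ on $[0,t_0)$; hence $S>0$ on $(0,t_0)$ and $S(t_0)\ge0$. If $J(t_0)>0$, then $S/J$ increases up to $t_0$ and $S(t_0)>0$. If $J(t_0)=0$, the Wronskian gives $-S(t_0)J'(t_0)=1$, so $S(t_0)\ne0$ and again $S(t_0)>0$. Therefore $J_\Sigma>0$ on all of $[0,t_0]$, and the normal exponential map of $\Sigma$ is a local diffeomorphism near $(y,t_0)$. Let $\hat\rho$ be its distance coordinate near $x_0$. Then $\hat\rho(x_0)=t_0$, $|\nabla\hat\rho|=1$ by the Gauss lemma, and $\Delta\hat\rho(x_0)=J_\Sigma'(t_0)/J_\Sigma(t_0)=-u_\Sigma(t_0)$ with $u_\Sigma=-J_\Sigma'/J_\Sigma$. On $[0,t_0]$ we have $u_\Sigma'=K+u_\Sigma^2\ge1+u_\Sigma^2$ and $u_\Sigma(0)>0$, so $u_\Sigma(t_0)\ge\tan t_0$.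

Finally, $\hat\rho(x)$ is the length of a geodesic from a point of $\Sigma$, not in $\Omega$, to $x\in\Omega$. This geodesic meets $\partial\Omega$, so $\hat\rho(x)\ge\rho(x)$. $\square$

Write $W=\sin w<1$ and $c=\cos w>0$ from now on.

## An upper bound for $\lambda_1$ in terms of the inradius

**Lemma 3.** $\lambda_1(\Omega,g)\le\lambda_*:=\dfrac{2+c}{1-c}$, where $c=\cos w$.

For the hemisphere, where $c=0$, this is the exact value $2$; for small $w$ we have $1-c\approx w^2/2$ and $\lambda_*\approx6w^{-2}$, the expected order.

**Proof.** *Test function.* Let $\rho(x_0)=w$, $d=d_\Omega(x_0,\cdot)$, and $u=\cos(\min(d,w))-c$. It is Lipschitz and $\ge0$. Since $\rho$ is $1$-Lipschitz for $d_\Omega$, $d(p)\ge w-\rho(p)$, so $u$ vanishes on $\partial\Omega$ and is admissible. Almost everywhere $|\nabla u|\le\sin d$ on $\{d<w\}$, and $\nabla u=0$ a.e. elsewhere.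

*Polar coordinates up to the cut locus.* Geodesics from $x_0$ of length $<w$ stay in $\Omega$, and by Lemma 1 each point of $\{d<w\}$ is joined to $x_0$ by a minimizing geodesic. For a unit direction $\theta$ let $l(\theta)\in(0,w]$ be the supremum of those $t<w$ for which the geodesic in direction $\theta$ is minimizing on $[0,t]$. Limits of minimizing geodesics are minimizing, so $l$ is upper semicontinuous, hence measurable, and $\{r=l(\theta)\}$ has measure zero; so has its image under $\exp_{x_0}$ within $\{d<w\}$. On $\{0<r<l(\theta)\}$ the map $\exp_{x_0}$ has no critical points, because a minimizing geodesic has no conjugate point in its interior. It is injective there: two preimages of a point have the same $r=d$, and if two directions $\theta\ne\theta'$ led to the same point with $r<l(\theta)$, then following $\theta'$ to that point and continuing along the $\theta$-geodesic would give a shortest path with a corner. Hence integrals over $\{d<w\}$ are integrals over $\{0<r<l(\theta)\}$ against $J(r,\theta)\,dr\,d\theta$, with $J_{rr}+KJ=0$, $J(0)=0$, $J_r(0)=1$,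 and $J>0$ for $0<r<l(\theta)$.

*Comparison with the sphere.* Since $(J_r\sin r-J\cos r)_r=(1-K)J\sin r\le0$ with initial value $0$, the quotient $J/\sin r$ is nonincreasing on $(0,l(\theta))$. Extended by $0$ to $[l(\theta),w)$ it stays nonincreasing. In the variable $x=\cos r\in(c,1)$ it is a nonnegative, nondecreasing, bounded function $h_\theta(x)$. As $\sin r\,dr=-dx$,
$$\int|\nabla u|^2-\lambda_*\int u^2\le\int d\theta\int_c^1G(x)\,h_\theta(x)\,dx,\qquad G(x)=(1-x^2)-\lambda_*(x-c)^2 .$$

*The sign of the inner integral.* We have $\int_c^1(1-x^2)dx=\frac{(1-c)^2(2+c)}3$ and $\int_c^1(x-c)^2dx=\frac{(1-c)^3}3$, so $\int_c^1G=0$; this is how $\lambda_*$ was chosen. The function $(1-x^2)/(x-c)^2$ decreases on $(c,1]$ from $+\infty$ to $0$, so $G>0$ on $(c,x_*)$ and $G<0$ on $(x_*,1)$ for some $x_*\in(c,1)$. As $h_\theta$ is nondecreasing, $G\,(h_\theta-h_\theta(x_*))\le0$, so $\int_c^1Gh_\theta\le h_\theta(x_*)\int_c^1G=0$. Thus $\int|\nabla u|^2\le\lambda_*\int u^2$. $\square$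

## Solving $\Delta v=K-e^{2v}$ with two barriers

**Lemma 4.** There is $v\in C^\infty(\overline\Omega)$, $v\le0$, with
$$\Delta_gv=K-e^{2v}\ \text{ in }\Omega,\qquad v=0\ \text{ on }\partial\Omega,\qquad\sup|v|\le\tfrac\eta2\tan^2w.\tag{2}$$
If moreover $2\sqrt{3\eta}+2\eta\le1$, then also $\sup|v|\le\sqrt{3\eta}+\eta$. Consequently $\hat g=e^{2v}g$ satisfies $\hat g\le g$, $\hat K\equiv1$, and $\partial\Omega$ has $\hat g$-curvature $\hat k=k+\partial_\nu v>0$.

**Proof.** **Step 1: a decreasing iteration.** It produces the solution, provided we bound it from below. Let $v_0=0$ and let $v_{n+1}\in C^\infty(\overline\Omega)$ solve $\Delta v_{n+1}=K-e^{2v_n}$, $v_{n+1}|_{\partial\Omega}=0$. Then $\Delta v_1=K-1\ge0$, so $v_1\le0=v_0$ by the maximum principle. If $v_n\le v_{n-1}$, then $\Delta(v_{n+1}-v_n)=e^{2v_{n-1}}-e^{2v_n}\ge0$, so $v_{n+1}\le v_n$.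

**Step 2: a barrier below gives a lower bound.** Let $W'\in(W,1)$ and let $f$ be $C^2$ on $[0,W']$ with $f(0)=0$, $f'\le0$ and
$$Pf:=(1-s^2)f''-2sf'\ \ge\ 1+\eta-e^{2f}\quad\text{on }[0,W'].\tag{3}$$
Put $\psi(t)=f(\sin t)$ and $\beta=\psi(\rho)$. The operator $P$ appears because $\psi'=f'\cos t$ and $\psi''=f''\cos^2t-f'\sin t$, so that $\psi''-\psi'\tan t=(Pf)(\sin t)$; this is the Laplacian on the hemisphere of a function of the distance to the equator. We claim that $v_n\ge\beta$ for all $n$.

For $n=0$ this holds since $f\le0$. Assume $v_n\ge\beta$, but $\min(v_{n+1}-\beta)<0$. Let $\Delta z=1$, $z|_{\partial\Omega}=0$, so $z\le0$. For small $\theta>0$ the function $v_{n+1}-\theta z-\beta$, which vanishes on $\partial\Omega$, still has a negative minimum, at some $x_0\in\Omega$. Take $\hat\rho$ from Lemma 2 and $t_0=\rho(x_0)\le w<\arcsin W'$. As $\psi$ is nonincreasing on $[0,\arcsin W']$ and $\hat\rho\ge\rho$, near $x_0$ we have $\psi(\hat\rho)\le\psi(\rho)=\beta$, with equality at $x_0$. So $v_{n+1}-\theta z-\psi(\hat\rho)$, which is $C^2$ near $x_0$, has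 a local minimum at $x_0$, and there
$$0\le\Delta v_{n+1}-\theta-\Delta\psi(\hat\rho).$$
On the other hand, with $s_0=\sin t_0$ and using $\psi'\le0$, $|\nabla\hat\rho|=1$ and $\Delta\hat\rho(x_0)\le-\tan t_0$,
$$\Delta\psi(\hat\rho)(x_0)=\psi''(t_0)+\psi'(t_0)\Delta\hat\rho(x_0)\ge\psi''(t_0)-\psi'(t_0)\tan t_0=(Pf)(s_0).$$
By (3), and since $K\le1+\eta$ and $v_n\ge\beta$, at $x_0$
$$(Pf)(s_0)\ge1+\eta-e^{2\beta}\ge K-e^{2v_n}=\Delta v_{n+1}.$$
Together $0\le-\theta$, a contradiction.

**Step 3: the barrier for all $w$, of size $\eta$.** Since $e^{2f}\ge1+2f$, it suffices for (3) to have $Pf+2f=\eta$, a linear equation. Two computations solve it: $P(s)=-2s$ and $P(s\operatorname{artanh}s)=2-2s\operatorname{artanh}s$. For the second, the first derivative is $\operatorname{artanh}s+\frac s{1-s^2}$ and the second derivative is $\frac2{(1-s^2)^2}$, so $P(s\operatorname{artanh}s)=\frac2{1-s^2}-2s\operatorname{artanh}s-\frac{2s^2}{1-s^2}$. Put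
$$f_1=-\eta\phi,\qquad\phi(s)=s\big(A-\tfrac12\operatorname{artanh}s\big),\qquad A=\tfrac12\operatorname{artanh}W'+\frac{W'}{2(1-W'^2)} .$$
Then $P\phi=-2As-1+s\operatorname{artanh}s=-1-2\phi$, so $Pf_1=\eta-2f_1\ge1+\eta-e^{2f_1}$, which is (3). Also $\phi'=A-\frac12\operatorname{artanh}s-\frac s{2(1-s^2)}\ge0$ on $[0,W']$, because the subtracted function is increasing and equals $A$ at $W'$; this is why $A$ was chosen so. Hence $f_1'\le0$, $f_1(0)=0$, and $0\le\phi\le\phi(W')=\frac{W'^2}{2(1-W'^2)}$.

**Step 4: the barrier near hemispheres, of size $\sqrt\eta$.** Here the quadratic term of $e^{2f}$ is kept. Let $a=\sqrt{3\eta}$ and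
$$f_2=-\big[as+\eta(2s-s^2)\big],\qquad f_2'=-\big[a+2\eta(1-s)\big]\le0\text{ on }[0,1).$$
With $P(s)=-2s$ and $P(s^2)=2-6s^2$ we get $Pf_2=2as+\eta(4s+2-6s^2)$, so $Pf_2+2f_2=\eta(2-4s^2)$. Therefore (3) is equivalent to $e^{2f_2}-1-2f_2\ge\eta(4s^2-1)$. Put $y=-2f_2=2as+2\eta(2s-s^2)$. Then $2as\le y\le2a+2\eta\le1$ by the hypothesis $2\sqrt{3\eta}+2\eta\le1$. By Taylor's formula $e^{-y}\ge1-y+\frac{y^2}2-\frac{y^3}6$ for $y\ge0$, so
$$e^{-y}-1+y\ge\frac{y^2}2-\frac{y^3}6\ge\frac{y^2}3\ge\frac43a^2s^2=4\eta s^2,$$
and (3) holds. Also $|f_2|\le a+\eta$.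

**Step 5: passage to the limit.** By Steps 2 and 3, $(v_n)$ is bounded in $C^0$, and it is decreasing. So $\Delta v_{n+1}$ is bounded in $L^\infty$, and the $L^p$ estimates bound $(v_n)$ in $W^{2,p}$ for all $p<\infty$, hence in $C^{1,\alpha}(\overline\Omega)$. If $(v_n)$ is bounded in $C^{j,\alpha}$, so is $K-e^{2v_n}$, and the Schauder estimates bound $(v_n)$ in $C^{j+2,\alpha}$. Thus $(v_n)$ is bounded in every $C^j(\overline\Omega)$, and its monotone pointwise limit $v$ is a limit in $C^\infty(\overline\Omega)$, by Arzelà–Ascoli. It satisfies $v\le0$, $\Delta v=K-e^{2v}$, $v|_{\partial\Omega}=0$. The iteration does not depend on $f$ or $W'$, so $v$ obeys every lower bound found: Step 3 gives $|v|\le\frac\eta2\frac{W'^2}{1-W'^2}$, and $W'\downarrow W$ gives $\frac\eta2\tan^2w$; Step 4 gives $\sqrt{3\eta}+\eta$.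

**Step 6: geometry of $\hat g$.** $v\le0$ gives $\hat g\le g$. The conformal formulas give $\hat K=e^{-2v}(K-\Delta v)=1$ and, on $\partial\Omega$, $\hat k=e^{-v}(k+\partial_\nu v)=k+\partial_\nu v$. As $v\le0=v|_{\partial\Omega}$, the outward derivative is $\ge0$, so $\hat k\ge k>0$. $\square$

## The domain placed on the unit sphere

A simply connected surface of constant curvature $1$ has a local isometry into the unit sphere $\mathbb S^2$, its developing map. In general it is not injective: on the strip $(0,3\pi)\times(-\delta,\delta)$ with $0<\delta<\pi/2$ and metric $dy^2+\cos^2y\,dx^2$ it sends $(x,y)$ to the point of longitude $x$ and latitude $y$, and wraps around the equator. There the sides $y=\pm\delta$ have curvature $-\tan\delta<0$. Convexity is what excludes this.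

**Lemma 5.** There is an isometric diffeomorphism $\mathrm{dev}$ of $(\Omega,\hat g)$ onto an open set $U\subset\mathbb S^2$. Moreover $\Gamma(\Omega,\hat g)\ge3\pi^2/D_{\rm int}^2$ and $\lambda_2(\Omega,\hat g)\ge6$, where $D_{\rm int}=D_{\rm int}(\Omega,g)$. Also $\operatorname{diam}_{\mathbb S^2}U\le D_{\rm int}\le\pi$.

**Proof.** **Step 1: embedding.** $\Omega$ is an open disk with $\hat K=1$, so there is a local isometry $\mathrm{dev}:(\Omega,\hat g)\to\mathbb S^2$. For $p\ne q$ in $\Omega$, Lemma 1 applied to $(\overline\Omega,\hat g)$, which has $\hat k>0$ and $\hat K=1$, gives a geodesic in $\Omega$ from $p$ to $q$ of length in $(0,\pi]$. Its image is a great-circle arc of length in $(0,\pi]$, whose endpoints are different. So $\mathrm{dev}$ is injective; put $U=\mathrm{dev}(\Omega)$.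

**Step 2: diameter.** As $\hat g\le g$, $d_{\mathbb S^2}(\mathrm{dev}\,p,\mathrm{dev}\,q)\le d_\Omega(p,q)\le D_{\rm int}$, so $\operatorname{diam}U\le D_{\rm int}$. Lemma 1 for $g$ gives $D_{\rm int}\le\pi$.

**Step 3: smooth convex domains inside $U$.** The map $\mathrm{dev}$ is only defined on the open set $\Omega$, so we shrink. For small $t>0$, $\hat\Omega_t=\{d_{\hat g}(\cdot,\partial\Omega)>t\}$ is diffeomorphic to $\Omega$ by the collar map, its closure is a closed disk in $\Omega$, and its boundary is smooth with positive $\hat g$-curvature by the Riccati equation. So $C_t=\mathrm{dev}(\hat\Omega_t)$ is a convex domain of $\mathbb S^2$ (its closure is a closed disk, hence not $\mathbb S^2$), and $\operatorname{diam}C_t\le D_{\rm int}$.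

**Step 4: $C_t$ lies in an open hemisphere.** This gives $\lambda_2\ge6$. Fix $y\in\partial C_t$. By Lemma 1 each $x\in\overline{C_t}$, $x\ne y$, is joined to $y$ within $\overline{C_t}$ by a great-circle arc of length $\le\pi$. Its initial direction at $y$ lies in the closed inward half-plane, so the arc stays in the closed hemisphere, on the inward side, bounded by the great circle tangent to $\partial C_t$ at $y$. Hence the open set $C_t$ lies in the corresponding open hemisphere, whose Dirichlet eigenvalues are $2,6,6,\dots$ by Test 2. By domain monotonicity $\lambda_2(C_t)\ge6$.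

**Step 5: no ambiguity of diameter.** By Lemma 1 two points of $C_t$ are joined by a great-circle arc in $C_t$ of length $\le\pi$. Length $\pi$ would make them antipodal, which is impossible in an open hemisphere. So the length is $<\pi$, the arc is minimizing in $\mathbb S^2$, and the intrinsic and ambient diameters of $C_t$ agree.

**Step 6: the gap.** Since $\mathbb S^2$ satisfies $\Gamma_3$, $\Gamma(C_t)\ge3\pi^2/\operatorname{diam}(C_t)^2\ge3\pi^2/D_{\rm int}^2$. Now $\lambda_j(C_t)=\lambda_j(\hat\Omega_t,\hat g)\to\lambda_j(\Omega,\hat g)$ by exhaustion, and both bounds pass to the limit $t\to0$. $\square$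

## Proof of Theorem 2: transferring the gap back to $g$

**Step 1: the basic inequality, for $k>0$.** Here the three estimates are combined. Put $m=e^{-2\sup|v|}$, so that $m\le e^{2v}\le1$. The Dirichlet energy is the same for $g$ and $\hat g$, and the $\hat g$-mass of $u$ is $\int u^2e^{2v}dA_g$. By min–max
$$\lambda_j(\Omega,g)\le\lambda_j(\Omega,\hat g)\le m^{-1}\lambda_j(\Omega,g).\tag{4}$$
Hence $\lambda_2(g)\ge m\lambda_2(\hat g)=m\Gamma(\hat g)+m\lambda_1(\hat g)\ge m\Gamma(\hat g)+m\lambda_1(g)$. Subtracting $\lambda_1(g)$ and using Lemma 5,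
$$\Gamma(\Omega,g)\ \ge\ m\,\frac{3\pi^2}{D_{\rm int}^2}-(1-m)\,\lambda_1(\Omega,g).\tag{5}$$
By (2), $1-m\le2\sup|v|\le\eta\tan^2w$. With Lemma 3,
$$(1-m)\lambda_1\le\eta\,\frac{1-c^2}{c^2}\cdot\frac{2+c}{1-c}=\eta\,\frac{(1+c)(2+c)}{c^2}.$$
This is where the smallness of $v$ on thin domains compensates the large $\lambda_1$: the factor $1-c$ cancels. Thus, for every $\eta\ge0$,
$$\Gamma D_{\rm int}^2\ \ge\ 3\pi^2-3\pi^2\eta\tan^2w-\eta D_{\rm int}^2\,\frac{(1+c)(2+c)}{c^2},\qquad c=\cos w.\tag{6}$$

**Step 2: part (a) for $k>0$ and $c\ge\frac1{20}$.** Then $\tan^2w=c^{-2}-1\le399$. The quotient $\frac{(1+c)(2+c)}{c^2}=\frac2{c^2}+\frac3c+1$ decreases in $c$, so it is at most its value $861$ at $\frac1{20}$. Also $D_{\rm int}\le\pi$. So (6) gives $\Gamma D_{\rm int}^2\ge\big(3-(1197+861)\eta\big)\pi^2\ge(3-2100\eta)\pi^2$.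

**Step 3: part (a) for $k>0$ and $c<\frac1{20}$.** These are the near-hemispheres, where we use the second barrier and the surplus in the gap. As $\eta\le10^{-4}$, $2\sqrt{3\eta}+2\eta\le1$, and Lemma 4 gives $\sup|v|\le\sigma:=\sqrt{3\eta}+\eta\le0.01743$. So $m\ge e^{-2\sigma}$, and by (4), Lemma 5 and Lemma 3
$$\Gamma(\Omega,g)\ge m\lambda_2(\hat g)-\lambda_1(g)\ge6e^{-2\sigma}-\frac{2+c}{1-c}\ge5.79-2.16=3.63,$$
since $6e^{-2\sigma}\ge6(1-0.03486)\ge5.79$ and $\frac{2.05}{0.95}\le2.16$. Next, the diameter is nearly $\pi$. Let $\rho(x_0)=w\ge\arccos\frac1{20}\ge1.520$. Since $\hat g\ge e^{-2\sigma}g$, $d_{\hat g}(x_0,\partial\Omega)\ge\hat w:=e^{-\sigma}w\ge0.9825\cdot1.520\ge1.493$. So $\hat g$-geodesics from $x_0$ of length $<\hat w$ stay in $\Omega$, and $U$ contains the open spherical disk of radius $\hat w<\pi/2$ about $\mathrm{dev}(x_0)$. Hence, by Lemma 5, $D_{\rm int}\ge\operatorname{diam}U\ge2\hat w$, and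
$$\Gamma D_{\rm int}^2\ge3.63\cdot4\,(1.493)^2\ge32.3>3.1\,\pi^2.\tag{7}$$
In particular $\Gamma D_{\rm int}^2\ge(3-2100\eta)\pi^2$.

**Step 4: part (a) for $k\ge0$.** Apply Steps 2 and 3 to the parallel domains $\Omega_t$, which have $k>0$ and the same curvature bounds: $\Gamma(\Omega_t)(1+Ct)^2D_{\rm int}(\Omega)^2\ge\Gamma(\Omega_t)D_{\rm int}(\Omega_t)^2\ge(3-2100\eta)\pi^2$. Let $t\to0$.

**Step 5: part (b).** Let $\kappa=1$, $D_{\rm int}(\Omega)\le1$, $k\ge0$. First, the inradius is at most $D_{\rm int}$: if $\rho(x_0)=w(\Omega)$, points $p\in\Omega$ near $\partial\Omega$ satisfy $d_\Omega(x_0,p)\ge w(\Omega)-\rho(p)$, so $w(\Omega)\le D_{\rm int}(\Omega)\le1$. Second, (6) holds for $\Omega$ itself. Indeed it holds for $\Omega_t$; its left side increases and its right side does not increase when $D_{\rm int}(\Omega_t)$ is replaced by the larger number $(1+Ct)D_{\rm int}(\Omega)$; and $w(\Omega_t)=w(\Omega)-t$, so we may let $t\to0$. Now by convexity of $\tan$ on $[0,1]$, $\tan^2w\le(\tan1)^2w^2\le2.43\,D_{\rm int}^2$. Also $c\ge\cos1\ge0.54$, so $\frac{(1+c)(2+c)}{c^2}\le13.5$.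 As $3\pi^2\cdot2.43\le72$,
$$\Gamma D_{\rm int}^2\ge3\pi^2-(72+13.5)\,\eta D_{\rm int}^2\ge3\pi^2-100\,\eta D_{\rm int}^2 .$$
For general $\kappa$ apply this to the metric $\kappa g$, whose curvature is $K/\kappa$ and whose squared intrinsic diameter is $\kappa D_{\rm int}^2$; the hypothesis becomes $\sqrt\kappa D_{\rm int}\le1$ and the error $100\,\eta\kappa D_{\rm int}^2=100(\Lambda-\kappa)D_{\rm int}^2$. $\square$

## From the intrinsic to the ambient diameter: proof of Theorem 1

The cylinder example shows that $D$ can be smaller than $D_{\rm int}$. On a nearly round sphere the injectivity radius prevents this from mattering.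

Scale to $\kappa=1$. It suffices to treat $k>0$: if the bound holds for the parallel domains $\Omega_t$, then $\Gamma(\Omega_t)D(\Omega)^2\ge\Gamma(\Omega_t)D(\Omega_t)^2\ge(3-2110\eta)\pi^2$, and $t\to0$ gives it for $\Omega$.

Recall Klingenberg's theorem: a compact orientable even-dimensional manifold with sectional curvatures in $(0,\Lambda]$ has injectivity radius at least $\pi/\sqrt\Lambda$. So $\mathrm{inj}(\mathbb S^2,g)\ge R:=\pi/\sqrt{1+\eta}$.

**Step 1: $D\ge(1-\eta)D_{\rm int}$.** Let $p\ne q$ in $\Omega$ and let $\tau$ be a shortest path in $\overline\Omega$ from $p$ to $q$, parametrized by arclength. By Lemma 1 it is a $g$-geodesic in $\Omega$, with $\ell:=d_\Omega(p,q)=L(\tau)\le\pi$.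

If $\ell<R$, then $\tau$ and a minimizing geodesic of the sphere from $p$ to $q$ both have length $<R$. As $\exp_p$ is injective on the open ball of radius $R$, they coincide, and $d(p,q)=\ell$.

If $\ell\ge R$, then for every $R'<R$ the piece of $\tau$ of length $R'$ is minimizing in the sphere, so $d(p,\tau(R'))=R'$ and $d(p,q)\ge R'-(\ell-R')$. Letting $R'\to R$,
$$d(p,q)\ge2R-\ell\ge2R-\pi=\pi\Big(\frac2{\sqrt{1+\eta}}-1\Big)\ge(1-\eta)\pi\ge(1-\eta)\ell,$$
where we used $(1+\eta)^{-1/2}\ge1-\eta/2$. Take suprema over $p,q$.

**Step 2: conclusion.** Since $(1-\eta)^2\ge1-2\eta$, Theorem 2(a) gives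
$$\Gamma D^2\ge(1-2\eta)\,\Gamma D_{\rm int}^2\ge(1-2\eta)(3-2100\eta)\pi^2=(3-2106\eta+4200\eta^2)\pi^2\ge(3-2110\eta)\pi^2 .\qquad\square$$

With the Corollary this answers the question: yes, sufficiently $C^2$-small deformations of the round metric satisfy $\Gamma_{2.99}$.

## Small thin rectangles on any surface: proof of Theorem 3(a)

The rectangles of Test 3, rounded and shrunk, fit into every surface. We do this in three steps; part (b) was proved in Test 4.

**Step 1: smooth convex domains filling a rectangle.** Fix $a\in(0,1)$, let $R_a=(0,1)\times(0,a)$, and put $X=2x-1$, $Y=2y/a-1$. Let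
$$E_N=\big\{X^{2N}+Y^{2N}+\tfrac1N(X^2+Y^2)<1\big\}.$$
The function on the left is smooth, has positive definite Hessian, and its only critical point is the minimum $X=Y=0$. So $E_N$ is a smooth convex domain with $k>0$. On $E_N$ we have $|X|,|Y|<1$, so $E_N\subset R_a$. A compact subset of $R_a$ satisfies $|X|,|Y|\le1-\tau$ for some $\tau>0$, and $2(1-\tau)^{2N}+\frac2N<1$ for large $N$, so it lies in $E_N$ for large $N$. By exhaustion $\lambda_j(E_N)\to\lambda_j(R_a)$. As $\Gamma(R_a)=3\pi^2$ and $\operatorname{diam}E_N\le\sqrt{1+a^2}$, $\limsup_N\Gamma(E_N)\operatorname{diam}(E_N)^2\le3\pi^2(1+a^2)$.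

**Step 2: transplanting $E_N$ into $M$.** Fix $N$ and $p\in M$, and identify $T_pM$ with $\mathbb R^2$. The metrics $g_t=t^{-2}(x\mapsto\exp_p(tx))^*g$ converge smoothly to the Euclidean metric on a ball containing $\overline{E_N}$ as $t\to0$. So the boundary of $E_N$ has positive $g_t$-curvature for small $t$, and $\exp_p(tE_N)$ is a convex domain in $M$. If $(1+\tau)^{-1}g_{\rm eucl}\le g_t\le(1+\tau)g_{\rm eucl}$, Rayleigh quotients for $g_t$ and $g_{\rm eucl}$ differ by a factor of at most $(1+\tau)^3$, so $t^2\lambda_j(\exp_p(tE_N))=\lambda_j(E_N,g_t)\to\lambda_j(E_N)$. Images of straight segments show that the diameter of $\exp_p(tE_N)$ is at most $t(1+o(1))\operatorname{diam}E_N$. Hence $\inf_\Omega\Gamma D^2\le\Gamma(E_N)\operatorname{diam}(E_N)^2$. Let $N\to\infty$ and then $a\to0$: $\inf_\Omega\Gamma D^2\le3\pi^2$.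

**Step 3: continuity at $g_{\rm round}$.** By Step 2 and the Corollary, $\inf_\Omega\Gamma D^2\in[(3-C\varepsilon)\pi^2,3\pi^2]$ for every $g$ in the $C^2$-ball of radius $\varepsilon\le\varepsilon_0$ about $g_{\rm round}$. At $g_{\rm round}$ the infimum is exactly $3\pi^2$, by $\Gamma_3$ and Step 2. So the infimum at $g$ differs from the one at $g_{\rm round}$ by $O(\|g-g_{\rm round}\|_{C^2})$. $\square$
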